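\title{Piecewise strong f-generic types in NTP$_2$ theories}

\begin{abstract}
Let $G$ be a group definable over a small model $M_0$ of an NTP$_2$ theory. A definable subset of $G$ is piecewise strong f-generic over $M_0$ if some finite union of its left translates has no left translate that forks over $M_0$. We prove that $G$ is not a finite union of definable sets that lack this property. Hence global piecewise strong f-generic types exist, and they are also piecewise f-generic; this answers a question from a paper of Stonestrom. Under a cardinality assumption on the monster model, every nonempty closed set of types that is invariant under translations and under automorphisms over $M_0$ contains such a type that does not fork over $M_0$. The proof combines Kim's lemma for invariant types with a descending chain of closed sets of types built along a tower of models.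
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Forking over a model tells us which definable sets are negligible from the point of view of automorphisms. In a definable group one wants a notion of largeness that also respects translation, and the first candidate is to call a set large if none of its translates forks. One then asks for a global type all of whose sets are large. This section makes the question precise, tests it on two examples, and states the result.

\subsection*{Conventions}
Let $T$ be a complete first-order theory, $|T|$ the size of its set of formulas, and $\mathfrak C$ a monster model: for some cardinal $\bar\kappa>|T|$, the model $\mathfrak C$ is $\bar\kappa$-saturated and strongly $\bar\kappa$-homogeneous, the latter meaning that every elementary map between subsets of size $<\bar\kappa$ extends to an automorphism of $\mathfrak C$. \emph{Small} means of size $<\bar\kappa$. \emph{Definable} means definable with parameters in $\mathfrak C$. Tuples are finite unless we say otherwise, and $a\equiv_A b$ means that $a$ and $b$ have the same type over $A$; for small $A$ this holds if and only if some $\sigma\in\mathrm{Aut}(\mathfrak C/A)$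 sends $a$ to $b$. A family of formulas is \emph{$m$-inconsistent} if any $m$ of its members, with different indices, are jointly inconsistent.

Throughout, $G=G(\mathfrak C)$ is a group definable over a fixed small model $M_0\prec\mathfrak C$. For $F,D\subseteq G$ we write $FD=\bigcup_{f\in F}fD$. Let $S=S_G(\mathfrak C)$ be the space of global types concentrating on $G$, viewed as ultrafilters on the Boolean algebra of definable subsets of $G$. It is compact, with basic clopen sets $[D]=\{p\in S: D\in p\}$. The group $G$ acts on $S$ by $gp=\{gD:D\in p\}$ and $\mathrm{Aut}(\mathfrak C/M_0)$ acts by $\sigma p=\{\sigma D: D\in p\}$. Both act by homeomorphisms, and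
\[
gp\in[E]\iff p\in[g^{-1}E],\qquad \sigma[E]=[\sigma E],\qquad \sigma(gp)=\sigma(g)\,\sigma(p).
\]

\begin{definition}\label{def:div}
Let $M$ be a small model. A definable set $D$ \emph{divides over $M$} if there are $m<\omega$ and $\sigma_i\in\mathrm{Aut}(\mathfrak C/M)$, $i<\omega$, such that any $m$ of the sets $\sigma_i(D)$, with different indices, have empty intersection. It \emph{forks over $M$} if it is contained in a finite union of definable sets that divide over $M$. A formula divides or forks if the set it defines does, and a type divides or forks if it contains such a formula.
\end{definition}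

If $D$ is defined by $\varphi(x,a)$ with $\varphi(x,y)$ over $M$, this is the usual condition that $\{\varphi(x,a_i):i<\omega\}$ is $m$-inconsistent for some $a_i\equiv_M a$; by Ramsey's theorem and compactness, $(a_i)$ may be taken $M$-indiscernible with $a_0=a$. The form above shows that dividing depends only on the set, not on the defining formula or on dummy parameters. Four consequences are immediate.
\begin{itemize}
\item[(D1)] Dividing over $M$ passes to definable subsets and to images under $\mathrm{Aut}(\mathfrak C/M)$.
\item[(D2)] If $M\subseteq N$, then dividing over $N$ implies dividing over $M$, and forking over $N$ implies forking over $M$.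
\item[(D3)] A finite union of definable sets forks over $M$ if and only if each of them does.
\item[(D4)] A definable set with a point $b$ in $M$ does not fork over $M$: a set through $b$ does not divide, since all its conjugates contain $b$.
\end{itemize}

The theory $T$ is \emph{NTP$_2$} if there are no formula $\varphi(x,y)$, number $m<\omega$ and array $(a_i^l)_{i,l<\omega}$ such that every row $\{\varphi(x,a_i^l):l<\omega\}$ is $m$-inconsistent and every path $\{\varphi(x,a_i^{\eta(i)}):i<\omega\}$, for $\eta\colon\omega\to\omega$, is consistent. Allowing parameters in $\varphi$ changes nothing, as they can be appended to the entries of the array. Simple theories and NIP theories are NTP$_2$.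

\subsection*{Four notions of genericity}

\begin{definition}\label{def:gen}
Let $D\subseteq G$ be definable.
\begin{itemize}
\item[(a)] $D$ is \emph{f-generic} if there is a small model $M$ over which $D$ is defined such that no translate $gD$, $g\in G$, forks over $M$.
\item[(b)] $D$ is \emph{strong f-generic} (over $M_0$) if no translate $gD$, $g\in G$, forks over $M_0$.
\item[(c)] $D$ is \emph{piecewise f-generic}, respectively \emph{piecewise strong f-generic}, if $FD$ is f-generic, respectively strong f-generic, for some finite $F\subseteq G$.
\end{itemize}
A type $p\in S$ has one of these properties if every set in $p$ has it.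
\end{definition}

In (a) the base may depend on $D$ and contains its parameters, so the automorphisms that witness dividing move only the translating element. In (b) the base is fixed and the automorphisms move $D$ as well. By (D4), $G$ itself is strong f-generic.

\begin{lemma}\label{lem:strong}
Strong f-generic sets are f-generic. Hence piecewise strong f-generic sets and types are piecewise f-generic.
\end{lemma}

\begin{proof}
Let $D$ be strong f-generic and let $N\supseteq M_0$ be a small model over which $D$ is defined. If some $gD$ forked over $N$, it would fork over $M_0$ by (D2). For the second statement apply this to $FD$.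
\end{proof}

Our examples live in the theory RCF of real closed fields, which is NIP and o-minimal: a subset of the line definable over $A$ is a finite union of points and intervals with endpoints in $\mathrm{dcl}(A)\cup\{\pm\infty\}$. In particular all elements above $\mathrm{dcl}(A)$ have the same type over $A$.

\begin{example}\label{ex:add}
Let $T=\mathrm{RCF}$, $G=(\mathfrak C,+)$, and let $M$ be any small model. Suppose $D\subseteq[-r,r]$ is defined over $e$. Choose $g_i>\mathrm{dcl}(Merg_0\dots g_{i-1})$ for $i<\omega$. The $g_i$ have the same type over $Me$ and $g_{i+1}>g_i+2r$, so the sets $g_i+D$ are pairwise disjoint conjugates over $M$, and $g_0+D$ divides over $M$. Suppose instead that $D$ is unbounded, say above. If a translate of $D$ is covered by finitely many definable sets, one of them contains a ray $(r,\infty)$; so do its conjugates, and it does not divide. As finite unions of translates of a bounded set are bounded, all four notions mean ``unbounded''. The types with these properties are the two types at $+\infty$ and $-\infty$.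
\end{example}

\begin{example}\label{ex:sl2}
Let $T=\mathrm{RCF}$ and let $G=\mathrm{SL}_2(\mathfrak C)$ act on $\mathfrak C\cup\{\infty\}$ by fractional linear maps. Let $D=\{x\in G: x\cdot\infty\in[-1,1]\}$, which is definable without parameters. Then $hD=\{x\in G:x\cdot\infty\in h\cdot[-1,1]\}$. The element $w\in G$ acting by $t\mapsto -1/t$ sends $[-1,1]$ onto $\{t:|t|\ge1\}\cup\{\infty\}$, so $G=D\cup wD$. The matrix with rows $(a,\ b/a)$ and $(0,\ 1/a)$ acts by $t\mapsto a^2t+b$, so every interval $[u,v]$ with $u<v$ has the form $h\cdot[-1,1]$. Given a small model $M$, take a strictly increasing $M$-indiscernible sequence $(u_i)$. The sets $\{x:x\cdot\infty\in[u_{2i},u_{2i+1}]\}$ are pairwise disjoint conjugates over $M$ of a translate of $D$. So neither $D$ nor $wD$ is f-generic, and since every $p\in S$ contains one of them, there is no global f-generic type. On the other hand $D$ and $wD$ are piecewise strong f-generic, because $D\cup wD=G$.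
\end{example}

Example~\ref{ex:sl2} shows what the word ``piecewise'' is for: a set of which finitely many translates cover $G$ should count as large.

\subsection*{The result}
For groups definable in simple theories, f-genericity and strong f-genericity coincide and global f-generic types exist; such a type is piecewise strong f-generic. For groups definable in NIP theories, global piecewise f-generic and global piecewise strong f-generic types exist. Both classes lie inside NTP$_2$, which suggests a common statement. The following question comes from \cite{Stonestrom}.

\begin{quote}
\emph{Let $T$ be NTP$_2$, let $G$ be a group definable in $T$, and let $M_0$ be a small model over which $G$ is defined. Must there be a global piecewise f-generic type and a global piecewise strong f-generic type over $M_0$ concentrating on $G$?}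
\end{quote}

The answer is yes. Part of the argument needs room in the monster model, in the form of the assumption
\begin{itemize}
\item[(SL)] $\bar\kappa$ is a strong limit cardinal of uncountable cofinality.
\end{itemize}

\begin{theorem}\label{thm:main}
Let $T$ be NTP$_2$ and let $G$ be a group definable over a small model $M_0$.
\begin{itemize}
\item[(1)] $G$ is not a finite union of definable sets that are not piecewise strong f-generic over $M_0$. Hence global piecewise strong f-generic types exist, and these types are piecewise f-generic.
\item[(2)] Assume \textup{(SL)}. Let $K\subseteq S$ be nonempty, closed, and invariant under $G$ and under $\mathrm{Aut}(\mathfrak C/M_0)$. Then $K$ contains a piecewise strong f-generic type over $M_0$ that does not fork over $M_0$.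
\end{itemize}
\end{theorem}

Part (1) answers the question and holds for every monster model. The two halves of the question are not equally hard. Piecewise f-generic types can be obtained from a short argument with weakly generic sets (Proposition~\ref{prop:weak}), but a weakly generic set need not be piecewise strong f-generic (Example~\ref{ex:affine}), so the strong statement needs another idea.

Section~\ref{sec:kim} isolates the one consequence of NTP$_2$ that we need. Section~\ref{sec:thick} restates part (1) as a finite intersection property for ``thick'' sets and proves it by hand for two sets in a special position. Sections~\ref{sec:free} and~\ref{sec:key} turn that argument into an induction, and Section~\ref{sec:proof} proves the theorem. Assumption (SL) is in force in Sections~\ref{sec:free}, \ref{sec:key} and~\ref{sec:weak}; Sections~\ref{sec:kim} and~\ref{sec:thick} do not use it.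

\section{Invariant types and Kim's lemma}\label{sec:kim}

Let $M$ be a small model. A global type $s(y)$ is \emph{$M$-invariant} if it is fixed by $\mathrm{Aut}(\mathfrak C/M)$, that is, if $\theta(y,c)\in s\iff\theta(y,c')\in s$ whenever $c\equiv_Mc'$ and $\theta(y,z)$ is over $M$. We use invariance in the following form. If $B\supseteq M$ is small and $b\models s|_B$, then
\begin{equation}\label{eq:inv}
c,c'\in B,\quad c\equiv_M c'\quad\Longrightarrow\quad bc\equiv_M bc',
\end{equation}
because $\theta(b,c)\iff\theta(y,c)\in s\iff\theta(y,c')\in s\iff\theta(b,c')$. In words: a symmetry over $M$ among elements of $B$ can be realized without moving $b$.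

A \emph{Morley sequence} of $s$ over $M$ is a sequence $(a_i)$ with $a_i\models s|_{Ma_{<i}}$. A subsequence of a Morley sequence is one. Two Morley sequences $(a_i)$, $(a_i')$ of the same length have the same type over $M$: if $\sigma\in\mathrm{Aut}(\mathfrak C/M)$ sends $a_{<n}$ to $a'_{<n}$, then $\sigma(a_n)$ and $a'_n$ both realize $s|_{Ma'_{<n}}$.

An $M$-invariant global type $s$ is \emph{strictly invariant} over $M$ if, whenever $B\supseteq M$ is small and $a'\models s|_B$, the type $\mathrm{tp}(B/Ma')$ does not divide over $M$.

\begin{theorem}[Chernikov--Kaplan \cite{CK}]\label{thm:ck}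
Let $T$ be NTP$_2$ and $M$ a small model.
\begin{itemize}
\item[(a)] Every type $\mathrm{tp}(a/M)$ extends to a global type that is strictly invariant over $M$.
\item[(b)] A formula forks over $M$ if and only if it divides over $M$.
\end{itemize}
\end{theorem}

Dividing is witnessed by some sequence of conjugates. Kim's lemma says that in NTP$_2$ it is witnessed by the Morley sequences of a strictly invariant type. The lemma is also in \cite{CK}; we include the proof, which rests on a standard property of non-dividing.

\begin{lemma}\label{lem:indisc}
Let $B$ be small, suppose $\mathrm{tp}(B/Ma)$ does not divide over $M$, and let $J=(a^l)_{l<\omega}$ be $M$-indiscernible with $a^0=a$. Then there is $J'\equiv_M J$ that starts with $a$ and is indiscernible over $MB$.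
\end{lemma}

\begin{proof}
Let $b$ enumerate $B$ (it may be infinite) and let $p(z,y)=\mathrm{tp}(ba/M)$. If $\bigcup_l p(z,a^l)$ were inconsistent, some $\chi(z,y)\in p$ would make $\{\chi(z,a^l):l<m\}$ inconsistent for some $m$; by indiscernibility $\chi(z,a)\in\mathrm{tp}(b/Ma)$ would divide over $M$. So let $b'$ realize the union. By Ramsey's theorem and compactness there is a sequence $J''=(c^l)$, indiscernible over $Mb'$, whose increasing tuples satisfy every formula over $Mb'$ that holds of all increasing tuples of $J$. Then $J''\equiv_MJ$ and $b'c^0\models p$. Take $\sigma\in\mathrm{Aut}(\mathfrak C/M)$ with $\sigma(b'c^0)=ba$ and put $J'=\sigma(J'')$.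
\end{proof}

\begin{lemma}[Kim's lemma]\label{lem:kim}
Let $T$ be NTP$_2$, let $s$ be strictly invariant over $M$, let $a\models s|_M$, and suppose that $\varphi(x,y)$ is over $M$ and $\varphi(x,a)$ divides over $M$. Then there is $k<\omega$ such that $\{\varphi(x,a_i):i<k\}$ is inconsistent for every Morley sequence $(a_i)_{i<k}$ of $s$ over $M$.
\end{lemma}

\begin{proof}
Let $I$ be an $M$-indiscernible sequence starting with $a$ along which $\varphi$ is $m$-inconsistent. We build an array whose rows are copies of $I$, whose first column is a Morley sequence, and whose paths all have the type of the first column. By recursion on $n$ we choose $a_n\models s|_{MI_{<n}}$ and rows $I_n=(a_n^l)_{l<\omega}\equiv_M I$ with $a^0_n=a_n$, where $I_{<n}=I_0\dots I_{n-1}$, such that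
\[
\text{for all } i\le n,\quad I_i \text{ is indiscernible over } MI_{<i}\,a_{i+1}\dots a_n .
\]
At step $n$ take any $a_n\models s|_{MI_{<n}}$. For the old rows we use invariance. Let $i<n$, let $u,v$ be increasing tuples from $I_i$ of the same length, and let $d$ be a tuple from $MI_{<i}a_{i+1}\dots a_{n-1}$. By the previous step $ud\equiv_Mvd$, and all these elements lie in $MI_{<n}$, so $a_nud\equiv_M a_nvd$ by \eqref{eq:inv}. For the new row we use strictness. Since $a_n\equiv_Ma$, there is $I'\equiv_MI$ starting with $a_n$. Since $\mathrm{tp}(MI_{<n}/Ma_n)$ does not divide over $M$, Lemma~\ref{lem:indisc} gives $I_n\equiv_M I'$ starting with $a_n$ and indiscernible over $MI_{<n}$.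

Fix $\eta\colon\omega\to\omega$ and $n$. In the tuple $(a_i^{\eta(i)})_{i<n}$ replace $a_i^{\eta(i)}$ by $a_i$ for $i=n-1,n-2,\dots,0$ in turn. When the $i$-th entry is replaced, the other entries lie in $I_{<i}a_{i+1}\dots a_{n-1}$, so the type over $M$ does not change. Thus $(a_i^{\eta(i)})_{i<n}\equiv_M(a_i)_{i<n}$. If $\{\varphi(x,a_i):i<\omega\}$ were consistent, every path would be consistent while every row is $m$-inconsistent, contradicting NTP$_2$. So $\{\varphi(x,a_i):i<k\}$ is inconsistent for some $k$. The sequence $(a_i)_{i<k}$ is a Morley sequence of $s$, and all of these have the same type over $M$.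
\end{proof}

Theorem~\ref{thm:ck} and Lemma~\ref{lem:kim} together give the following property of the pair $(T,M_0)$. Up to the end of Section~\ref{sec:proof}, NTP$_2$ is used only through it.

\begin{itemize}
\item[(K)] If $\alpha(x,y)$ is over $M_0$ and $\alpha(x,a)$ forks over $M_0$, then there are an $M_0$-invariant global type $s\supseteq\mathrm{tp}(a/M_0)$ and $k<\omega$ such that $\{\alpha(x,a_i):i<k\}$ is inconsistent for every Morley sequence $(a_i)_{i<k}$ of $s$ over $M_0$.
\end{itemize}
Here $k\ge1$, as the empty set of formulas is consistent. Under (K), forking over $M_0$ implies dividing over $M_0$: along an infinite Morley sequence of $s$ the formula $\alpha$ is $k$-inconsistent, because subsequences are again Morley sequences. Let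
\[
\mathcal I=\{A\subseteq G \text{ definable}: A \text{ divides over } M_0\}.
\]
By (D1), (D3) and (D4), $\mathcal I$ is an ideal of definable sets, invariant under $\mathrm{Aut}(\mathfrak C/M_0)$, and no member of $\mathcal I$ contains the identity $1\in G(M_0)$. It is not invariant under translation in general, and this is the source of all difficulties.

\section{Thick sets}\label{sec:thick}

From now on $T$ is NTP$_2$. To find a type that omits a family of sets, one shows that the complements have the finite intersection property. So we describe the complements of the sets that are not piecewise strong f-generic.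

\begin{definition}
For definable $E\subseteq G$ let
\[
B(E)=\{g\in G:\ g^{-1}(G\setminus E)\in\mathcal I\}.
\]
Call $E$ \emph{thick} if for every finite $F\subseteq G$ there is $g\in G$ with $Fg\subseteq B(E)$.
\end{definition}

The set $B(E)$ is usually not definable. It consists of those $g$ for which $g^{-1}E$ is almost all of $G$, so $g\in B(E)$ forces $gp\in[E]$ for every type $p$ that avoids $\mathcal I$.

\begin{lemma}\label{lem:thick}
Let $D,E\subseteq G$ be definable.
\begin{itemize}
\item[(a)] $\sigma B(E)=B(\sigma E)$ for $\sigma\in\mathrm{Aut}(\mathfrak C/M_0)$. In particular, such $\sigma$ preserves thickness.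
\item[(b)] $B(E)\subseteq E$. If $E$ is thick, then $\bigcap_{f\in F}f^{-1}E\ne\emptyset$ for every finite $F\subseteq G$.
\item[(c)] $D$ is not piecewise strong f-generic if and only if $G\setminus D$ is thick.
\item[(d)] A type $q\in S$ is piecewise strong f-generic if and only if it contains every thick set.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $\sigma(g^{-1}(G\setminus E))=\sigma(g)^{-1}(G\setminus\sigma E)$, and $\mathcal I$ is invariant under $\sigma$.

(b) If $g\in B(E)$, then $1\notin g^{-1}(G\setminus E)$, so $g\in E$. If $Fg\subseteq B(E)$, then $g\in f^{-1}E$ for all $f\in F$.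

(c) Put $E=G\setminus D$. The set $D$ is not piecewise strong f-generic if and only if for every finite $F$ there is $g$ such that $gFD=\bigcup_{f\in F}gfD$ forks over $M_0$. By (D3) and the equality of forking and dividing, $gFD$ forks if and only if $gfD\in\mathcal I$ for every $f\in F$. Since $gfD=(f^{-1}g^{-1})^{-1}(G\setminus E)$, this says $F^{-1}g^{-1}\subseteq B(E)$. As $F$ ranges over all finite sets, so does $F^{-1}$.

(d) The type $q$ is piecewise strong f-generic if and only if it contains the complement of every set that is not; by (c) these complements are the thick sets.
\end{proof}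

In Example~\ref{ex:add} the thick sets are the complements of bounded sets. In general, the first sentence of Theorem~\ref{thm:main}(1) says that finitely many thick sets have a common point.

Since $\mathcal I$ is an ideal, $B(E_0\cap E_1)=B(E_0)\cap B(E_1)$. Thickness alone says nothing about this intersection: the subsets $\bigcup_n[4^n,2\cdot4^n)$ and $\bigcup_n[2\cdot 4^n,4^{n+1})$ of $\mathbb Z$ both contain translates of all finite sets, and they are disjoint. We do not prove that $E_0\cap E_1$ is thick. We prove that it is nonempty, and for this the automorphisms must come in. The mechanism is visible when the parameters of $E_1$ realize an invariant type over those of $E_0$.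

\begin{proposition}\label{prop:two}
Let $E_0,E_1$ be thick, with $E_i$ defined over $M_0a_i$. Suppose $a_1\models s|_{M_0a_0}$ for some $M_0$-invariant global type $s$. Then $E_0\cap E_1\neq\emptyset$.
\end{proposition}

\begin{proof}
Pick $g\in B(E_0)$ and put $A=g^{-1}(G\setminus E_0)$. Since $A$ divides, there are $\sigma_0,\dots,\sigma_{m-1}\in\mathrm{Aut}(\mathfrak C/M_0)$ with $\bigcap_j\sigma_jA=\emptyset$. Put $g_j=\sigma_j(g)$ and $c_j=\sigma_j(a_0)$, and let $B$ consist of $M_0$, $a_0$, $g$ and all $g_j$, $c_j$. A realization of $s|_B$ has the same type as $a_1$ over $M_0a_0$. Moving $E_1$ by an automorphism over $M_0a_0$ changes neither the hypotheses nor the conclusion, so we may assume $a_1\models s|_B$.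

Suppose $E_0\cap E_1=\emptyset$. Then $g^{-1}E_1\subseteq A$. By \eqref{eq:inv}, $a_1ga_0\equiv_{M_0}a_1g_jc_j$, so some $\rho_j\in\mathrm{Aut}(\mathfrak C/M_0)$ fixes $a_1$ and agrees with $\sigma_j$ on $ga_0$. Then $\rho_jE_1=E_1$ and $\rho_jA=\sigma_jA$, since $A$ is defined over $M_0ga_0$. Hence $g_j^{-1}E_1\subseteq\sigma_jA$ for all $j<m$, and $\bigcap_jg_j^{-1}E_1=\emptyset$. This contradicts Lemma~\ref{lem:thick}(b).
\end{proof}

Two steps separate this from the theorem.

\emph{From intersection to non-dividing.} For arbitrary thick sets $E_0,E_1$, suppose we have a type $p$ that avoids $\mathcal I$ and has all its translates in $[E_1]$. Then any $g\in B(E_0)$ gives $gp\in[E_0]\cap[E_1]$. So to intersect $n$ thick sets we should know that intersections of translates of $n-1$ thick sets do not divide.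

\emph{From non-dividing to invariant position.} Suppose, in the simplest case, that a thick set $E=\psi(x,a)$ divides. Property (K) gives conjugates $E^i=\psi(x,a_i)$, $i<k$, along a Morley sequence, with empty intersection. We are again asked to intersect several thick sets, but now they are in invariant position. The case $k=1$ contradicts Lemma~\ref{lem:thick}(b), and the case $k=2$ contradicts Proposition~\ref{prop:two}. For $k=3$ we would like to run the proof with $E^1\cap E^2$ in the role of $E_1$. The proof used two properties of $E_1$: its translates by the $g_j^{-1}$ intersect, and it is fixed by automorphisms that move $ga_0$ to $g_jc_j$. The second property holds for $E^1\cap E^2$, but we have no control over the first. The remedy is to replace the definable set by a nonempty closed set of types that is invariant under the translations and automorphisms coming from a model $N$ containing $a_0$. The next section sets this up.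

\section{Good models and free sets}\label{sec:free}

Assume (SL) and put $\mu=|T|+|M_0|<\bar\kappa$. The closed sets to come are defined by quantifying over $G(N)$, so an automorphism can be expected to preserve them only if it preserves $N$ as a set. We therefore need small models in which partial elementary maps extend to automorphisms of the model itself.

\begin{definition}
Let $\lambda\ge\mu$. A small model $N\prec\mathfrak C$ is \emph{$\lambda$-good} if it is $\lambda^+$-saturated and every elementary map between subsets of $N$ of size $\le\lambda$ extends to an automorphism of $N$.
\end{definition}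

A $\lambda$-good model is $\lambda'$-good for $\mu\le\lambda'\le\lambda$, and the image of a $\lambda$-good model under an automorphism of $\mathfrak C$ is $\lambda$-good. For $N\supseteq M_0$ let $\mathrm{Aut}(N/M_0)$ be the group of automorphisms of $N$ fixing $M_0$ pointwise. If $N\supseteq M_0$ is $\mu$-good and $c\equiv_{M_0}c'$ are tuples in $N$, then some $\tau\in\mathrm{Aut}(N/M_0)$ sends $c$ to $c'$.

\begin{lemma}\label{lem:good}
Let $\mu\le\lambda<\bar\kappa$ and let $A\subseteq\mathfrak C$ have size $\le2^\lambda$.
\begin{itemize}
\item[(a)] There is a $\lambda$-good model $N'\supseteq A$ with $|N'|\le2^\lambda$.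
\item[(b)] If $A\subseteq N\prec\mathfrak C$ and $N$ is $(2^\lambda)^+$-saturated, then $N'$ can be chosen with $N'\prec N$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We build an increasing continuous chain $(N^\xi)_{\xi<\lambda^+}$ of elementary submodels of $\mathfrak C$ of size $\le2^\lambda$, with $A\subseteq N^0$; they are small by (SL). The model $N^\xi$ has at most $(2^\lambda)^\lambda=2^\lambda$ subsets of size $\le\lambda$, there are at most $2^\lambda$ types in finitely many variables over each of them, and there are at most $2^\lambda$ elementary maps $f$ between them. For each such $f$ not treated at an earlier stage choose $\sigma_f\in\mathrm{Aut}(\mathfrak C)$ extending $f$. At most $2^\lambda$ maps have been treated so far. Start with $N^\xi$ and realizations of all these types, and alternate $\omega$ times between taking an elementary submodel of size $\le2^\lambda$ containing the current set (L\"owenheim--Skolem) and adding the images under all $\sigma_f^{\pm1}$ chosen so far. The union is $N^{\xi+1}$; it is closed under these $\sigma_f^{\pm1}$.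

Let $N'=\bigcup_\xi N^\xi$, of size $\le\lambda^+\cdot2^\lambda=2^\lambda$. Since $\lambda^+$ is regular, every subset of $N'$ of size $\le\lambda$ lies in some $N^\xi$. So $N'$ is $\lambda^+$-saturated, and every elementary map $f$ between such subsets is treated at some stage $\xi$. All $N^{\zeta+1}$ with $\zeta\ge\xi$ are closed under $\sigma_f^{\pm1}$, hence so is $N'$, and $\sigma_f|_{N'}\in\mathrm{Aut}(N')$ extends $f$.

(b) Take $N''$ as in (a). Extend the identity on $A$ to an elementary map from $N''$ into $N$, one element at a time; each step realizes a type over a subset of $N$ of size $\le2^\lambda$. The map extends to $\rho\in\mathrm{Aut}(\mathfrak C/A)$, and $N'=\rho(N'')$ is as required.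
\end{proof}

\begin{definition}\label{def:free}
Let $N\supseteq M_0$ be a small model. A nonempty closed set $K\subseteq S$ is \emph{$N$-free} if
\begin{itemize}
\item[(i)] $gK=K$ for all $g\in G(N)$, and
\item[(ii)] every $\tau\in\mathrm{Aut}(N/M_0)$ extends to some $\sigma\in\mathrm{Aut}(\mathfrak C/M_0)$ with $\sigma K=K$.
\end{itemize}
Let $X_N=\bigcap\{[G\setminus A]:A\in\mathcal I \text{ definable over }N\}$. For $K\subseteq S$ closed and $E_1,\dots,E_n\subseteq G$ definable over $N$ let
\[
Q(N,K;E_1,\dots,E_n)=K\cap\bigcap_{l=1}^n\ \bigcap_{h\in G(N)}[h^{-1}E_l].
\]
\end{definition}

An $N$-free set has all the symmetries that can be seen from inside $N$; condition (ii) asks for one extension, not for all, and this is what lets $K$ depend on parameters outside $N$. The closed set $X_N$ consists of the types that avoid the part of $\mathcal I$ visible in $N$. The closed set $Q=Q(N,K;E_1,\dots,E_n)$ consists of the $q\in K$ with $hq\in[E_l]$ for all $h\in G(N)$ and all $l$. It equals $K$ for $n=0$, and it is $G(N)$-invariant if $K$ is: for $q\in Q$ and $g\in G(N)$ we have $gq\in K$ and $h(gq)=(hg)q\in[E_l]$.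

The next two lemmas are the two halves of the proof of Proposition~\ref{prop:two}. The first says that a symmetric set cannot lie inside a dividing set; it uses only (ii).

\begin{lemma}\label{lem:base}
Let $N\supseteq M_0$ be $\mu$-good and let $K$ be $N$-free. Then $K\cap X_N\ne\emptyset$.
\end{lemma}

\begin{proof}
Otherwise $K$ is covered by the sets $[A]$ with $A\in\mathcal I$ definable over $N$. By compactness finitely many suffice, and as $\mathcal I$ is an ideal, one suffices: $K\subseteq[\alpha(x,c)]$ with $\alpha(x,y)$ over $M_0$, $c\in N$, and $\alpha(x,c)$ dividing over $M_0$. There are $c^0,\dots,c^{m-1}$, each of type $\mathrm{tp}(c/M_0)$, with $\bigwedge_{j<m}\alpha(x,c^j)$ inconsistent. Realizing $\mathrm{tp}(c^0\dots c^{m-1}/M_0)$ in $N$, we may assume $c^j\in N$. Take $\tau_j\in\mathrm{Aut}(N/M_0)$ with $\tau_j(c)=c^j$ and extend it to $\sigma_j$ with $\sigma_jK=K$. Then $K=\sigma_jK\subseteq[\alpha(x,c^j)]$ for all $j<m$, so $K=\emptyset$, which is absurd.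
\end{proof}

The second lemma says that cutting $K$ down by sets $E_l$ keeps the symmetries of a smaller model, provided the parameters of the $E_l$ realize an invariant type over it.

\begin{lemma}\label{lem:inherit}
Let $M_0\subseteq N'\prec N$ with $N$ $\lambda$-good and $|N'|\le\lambda$, and let $K$ be $N$-free.
\begin{itemize}
\item[(a)] $K$ is $N'$-free.
\item[(b)] Let $E_1,\dots,E_n\subseteq G$ be defined over $M_0a$, where $a\in N$ realizes $s|_{N'}$ for an $M_0$-invariant global type $s$. If $Q=Q(N,K;E_1,\dots,E_n)$ is nonempty, then it is $N'$-free.
\end{itemize}
\end{lemma}

\begin{proof}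
Part (a) is the case of (b) in which $n=0$ and $a$ is the empty tuple. For (b), $Q$ is closed and invariant under $G(N)\supseteq G(N')$. Let $\tau\in\mathrm{Aut}(N'/M_0)$. Every tuple $c\in N'$ has $c\equiv_{M_0}\tau(c)$, so $ac\equiv_{M_0}a\tau(c)$ by \eqref{eq:inv}. Thus $\tau$ together with the identity on $a$ is an elementary map between subsets of $N$ of size $\le\lambda$. It extends to $\tau'\in\mathrm{Aut}(N/M_0)$ fixing $a$, and $\tau'$ extends to $\sigma\in\mathrm{Aut}(\mathfrak C/M_0)$ with $\sigma K=K$. This $\sigma$ extends $\tau$, permutes $G(N)$, and fixes each $E_l$. So it permutes the sets $[h^{-1}E_l]$, $h\in G(N)$, for each $l$, and $\sigma Q=Q$.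
\end{proof}

To apply Lemma~\ref{lem:inherit} along a chain $N_0\prec N_1\prec\cdots$, each $N_i$ must be $|N_{i-1}|$-good, which by Lemma~\ref{lem:good} costs one exponential per step. The length $k$ of the chain comes from (K) and is not known in advance, and the whole construction is repeated once for each thick set. So with $\beth_0(\lambda)=\lambda$ and $\beth_{i+1}(\lambda)=2^{\beth_i(\lambda)}$ we put
\[
\kappa_0=\mu,\qquad\kappa_n=\sup_{i<\omega}\beth_i(\kappa_{n-1})\quad(n\ge1).
\]
All $\kappa_n$ are below $\bar\kappa$: by (SL) the cardinals below $\bar\kappa$ are closed under exponentiation and under countable suprema.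

\section{The key proposition}\label{sec:key}

\begin{proposition}\label{prop:key}
Assume \textup{(SL)}. Let $n\ge0$, let $N\supseteq M_0$ be $\kappa_n$-good, let $K$ be $N$-free, and let $E_1,\dots,E_n$ be thick and definable over $N$. Then
\[
Q(N,K;E_1,\dots,E_n)\cap X_N\ne\emptyset .
\]
\end{proposition}

\begin{proof}
Let $(\mathrm B_n)$ be the statement for $n$, for all $N$, $K$ and $E_1,\dots,E_n$. For $n\ge1$ let $(\mathrm A_n)$ be the following statement, which has a weaker hypothesis on $N$ and a weaker conclusion:
\begin{itemize}
\item[$(\mathrm A_n)$] if $N\supseteq M_0$ is $\kappa_{n-1}$-good, $K$ is $N$-free, and $E_1,\dots,E_n$ are thick and definable over $N$, then $Q(N,K;E_1,\dots,E_n)\neq\emptyset$.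
\end{itemize}
Statement $(\mathrm B_0)$ is Lemma~\ref{lem:base}. We prove $(\mathrm B_{n-1})\Rightarrow(\mathrm A_n)\Rightarrow(\mathrm B_n)$ for $n\geq1$. The first implication spends non-dividing to gain one more thick set; the second recovers non-dividing at the price of a larger model.

\medskip
\noindent\textbf{$(\mathrm B_{n-1})$ implies $(\mathrm A_n)$.}
Let $Q'=Q(N,K;E_2,\dots,E_n)$, and use $(\mathrm B_{n-1})$ to pick $p\in Q'\cap X_N$. For finite $F\subseteq G(N)$ let $Q'_F=Q'\cap\bigcap_{f\in F}[f^{-1}E_1]$. These closed sets decrease as $F$ grows and their intersection is $Q(N,K;E_1,\dots,E_n)$, so by compactness it suffices to show that each $Q'_F$ is nonempty.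

Let $E_1$ be defined over $e\in N$. As $E_1$ is thick, there is $g\in G$ with $Fg\subseteq B(E_1)$. By Lemma~\ref{lem:thick}(a) this condition on $g$ is preserved by $\mathrm{Aut}(\mathfrak C/M_0Fe)$, so it depends only on $\mathrm{tp}(g/M_0Fe)$. This type is realized in $N$, so we may take $g\in G(N)$. Then $gp\in Q'$, since $Q'$ is $G(N)$-invariant. For $f\in F$ the set $(fg)^{-1}(G\setminus E_1)$ is in $\mathcal I$ and is definable over $N$, so it is not in $p$. Hence $(fg)^{-1}E_1\in p$, that is, $gp\in[f^{-1}E_1]$. So $gp\in Q'_F$.

\medskip
\noindent\textbf{$(\mathrm A_n)$ implies $(\mathrm B_n)$.}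
Let $N$ be $\kappa_n$-good and suppose $Q(N,K;E_1,\dots,E_n)\cap X_N=\emptyset$.

\emph{A finite obstruction.} The closed sets $K$, $[h^{-1}E_l]$ for $h\in G(N)$ and $l\le n$, and $[G\setminus A]$ for $N$-definable $A\in\mathcal I$ have empty intersection. By compactness, and since $\mathcal I$ is an ideal, there are a finite $F\subseteq G(N)$ and one $N$-definable $A\in\mathcal I$ with
\begin{equation}\label{eq:cover}
K\cap\bigcap_{l\le n}\bigcap_{f\in F}[f^{-1}E_l]\subseteq[A].
\end{equation}
Choose one tuple $a\in N$ that lists the elements of $F$ and over which $A$ and all $E_l$ are defined, say $A=\alpha(x,a)$ and $E_l=\psi_l(x,a)$; dummy parameters do not affect dividing. In Lemma~\ref{lem:base} any conjugates of $A$ with empty intersection would do, because $K$ did not move. Here the left side of \eqref{eq:cover} moves with $a$, and we must intersect its conjugates. So we take them in invariant position: let $s$ and $k\ge1$ be given by (K) for $\alpha(x,a)$.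

\emph{A Morley sequence along a tower of models.} Let $\lambda_i=\beth_i(\kappa_{n-1})$, so that $\kappa_{n-1}\le\lambda_i<\kappa_n$ and $\lambda_{i+1}=2^{\lambda_i}$. We build models $M_0\subseteq N_0\prec N_1\prec\dots\prec N_{k-1}\prec N$ and tuples $a_i\in N_i$ with
\[
a_0=a,\qquad N_i\ \text{is }\lambda_i\text{-good},\qquad |N_i|\le\lambda_{i+1},\qquad a_i\models s|_{N_{i-1}}\ \ (i\ge1).
\]
The model $N$ is $\kappa_n^+$-saturated, hence $(2^{\lambda_i})^+$-saturated for all $i$. Lemma~\ref{lem:good}(b) with $\lambda=\lambda_0$ and the set $M_0a$ gives $N_0$. Given $N_{i-1}$, of size $\le\lambda_i$, realize $s|_{N_{i-1}}$ by $a_i\in N$ and apply Lemma~\ref{lem:good}(b) with $\lambda=\lambda_i$ and the set $N_{i-1}a_i$. Since $a_0\models s|_{M_0}$ and $M_0a_{<i}\subseteq N_{i-1}$, the sequence $(a_i)_{i<k}$ is a Morley sequence of $s$ over $M_0$. So $\{\alpha(x,a_i):i<k\}$ is inconsistent.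

\emph{Conjugating the obstruction.} Since $a_i\equiv_{M_0}a$, there is $\tau_i\in\mathrm{Aut}(N/M_0)$ with $\tau_i(a)=a_i$; extend it to $\sigma_i$ with $\sigma_iK=K$. Put $F_i=\sigma_i(F)$ and $E_l^i=\sigma_i(E_l)=\psi_l(x,a_i)$. The elements of $F_i$ are listed in $a_i$, so $F_i\subseteq G(N_i)$. The sets $E_l^i$ are defined over $a_i$ and are thick by Lemma~\ref{lem:thick}(a). Applying $\sigma_i$ to \eqref{eq:cover} gives
\begin{equation}\label{eq:coveri}
K\cap\bigcap_{l\le n}\bigcap_{f\in F_i}[f^{-1}E^i_l]\subseteq[\alpha(x,a_i)]\qquad(i<k).
\end{equation}
It remains to find one type in all $k$ left sides.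

\emph{The descending chain.} We impose the conditions from the top of the tower down. Let $K_k=K$ and
\[
K_i=Q(N_i,K_{i+1};E_1^i,\dots,E_n^i)\qquad(i=k-1,\dots,0),
\]
so that $K_0\subseteq K_1\subseteq\dots\subseteq K_{k-1}\subseteq K_k=K$. We claim that $K_{i+1}$ is $N_i$-free for $i=k-1,\dots,0$. For $i=k-1$ this is Lemma~\ref{lem:inherit}(a), as $N$ is $\kappa_n$-good and $|N_{k-1}|\le\lambda_k<\kappa_n$. Suppose $K_{i+1}$ is $N_i$-free and $i\ge1$. The model $N_i$ is $\kappa_{n-1}$-good, so $K_i\ne\emptyset$ by $(\mathrm A_n)$. Moreover $N_i$ is $\lambda_i$-good, $|N_{i-1}|\le\lambda_i$, and $a_i\models s|_{N_{i-1}}$, so $K_i$ is $N_{i-1}$-free by Lemma~\ref{lem:inherit}(b). This proves the claim. In particular $K_1$ is $N_0$-free, and $(\mathrm A_n)$ gives $K_0\neq\emptyset$.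

Take $q\in K_0$. For each $i<k$ we have $q\in K_i\subseteq K$ and $F_i\subseteq G(N_i)$, so $q$ lies in the left side of \eqref{eq:coveri}. Hence $q$ contains $\alpha(x,a_i)$ for all $i<k$, although these formulas are inconsistent. This contradiction proves $(\mathrm B_n)$.
\end{proof}

\begin{remark}
Property (K) enters twice. It makes $\mathcal I$ an ideal, which reduces both compactness arguments to a single dividing set; and it lets a Morley sequence witness dividing, which makes Lemma~\ref{lem:inherit}(b) available. The direction of the chain is forced by the asymmetry of \eqref{eq:inv}: automorphisms of $N_{i-1}$ can be extended so as to fix $a_i$, whereas an automorphism of $N_i$ over $M_0$ need not fix $a_{i-1}\in N_i$. Even for $K=S$, the proof needs the statement for the smaller sets $K_{i+1}$, which is why the proposition is stated for arbitrary free sets.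
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\begin{proof}[Proof of part (2)]
Let $K$ be as in (2). It is $N$-free for every small model $N\supseteq M_0$, because each $\tau\in\mathrm{Aut}(N/M_0)$ is an elementary map between small sets and extends to an element of $\mathrm{Aut}(\mathfrak C/M_0)$. A type $p\in S$ does not fork over $M_0$ if and only if it contains no set from $\mathcal I$. With Lemma~\ref{lem:thick}(d), we must show that
\[
K\cap\bigcap_{E\text{ thick}}[E]\cap\bigcap_{A\in\mathcal I}[G\setminus A]\ne\emptyset .
\]
By compactness it suffices to treat finitely many thick sets $E_1,\dots,E_n$ and finitely many $A_1,\dots,A_r\in\mathcal I$. By Lemma~\ref{lem:good}(a) there is a $\kappa_n$-good model $N\supseteq M_0$ over which all of them are defined. Proposition~\ref{prop:key} gives $q\in Q(N,K;E_1,\dots,E_n)\cap X_N$. Then $q\in K$, $q\in[E_l]$ by taking $h=1$, and $q\in[G\setminus A_j]$ because $q\in X_N$.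
\end{proof}

\begin{proof}[Proof of part (1)]
We show that finitely many thick sets $E_1,\dots,E_n$ have a common point. Under (SL), part (2) with $K=S$ gives a type that contains every thick set, and the claim follows.

Now let $\bar\kappa$ be arbitrary. Choose a strong limit cardinal $\bar\kappa'>\bar\kappa$ of uncountable cofinality and an elementary extension $\mathfrak C'\succ\mathfrak C$ that is $\bar\kappa'$-saturated and strongly $\bar\kappa'$-homogeneous. It is a monster model of the same NTP$_2$ theory, $M_0$ is small in it, and it satisfies (SL). For $D$ definable in $\mathfrak C$ let $D'$ be the set defined in $\mathfrak C'$ by the same formula, and let $B'$ be the operation $B$ computed in $\mathfrak C'$.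

If $A=\chi(x,d)$ divides over $M_0$ in $\mathfrak C$, there are $d_i\equiv_{M_0}d$ in $\mathfrak C$ with $\{\chi(x,d_i):i<\omega\}$ $m$-inconsistent. Both conditions persist in $\mathfrak C'$, so $A'$ divides over $M_0$ in $\mathfrak C'$. Hence $B(E)\subseteq B'(E')$. Let $E$ be thick in $\mathfrak C$ and defined over $e$, and let $F'\subseteq G(\mathfrak C')$ be finite. By saturation of $\mathfrak C$ there is $F\subseteq G(\mathfrak C)$ with $F\equiv_{M_0e}F'$ in suitable enumerations, and there is $g$ with $Fg\subseteq B(E)\subseteq B'(E')$. Take $\rho\in\mathrm{Aut}(\mathfrak C'/M_0e)$ with $\rho F=F'$. Then $F'\rho(g)\subseteq B'(\rho E')=B'(E')$ by Lemma~\ref{lem:thick}(a). So $E'$ is thick in $\mathfrak C'$. By the case of (SL), $E_1'\cap\dots\cap E_n'\ne\emptyset$, and by elementarity $E_1\cap\dots\cap E_n\neq\emptyset$.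

If $G=D_1\cup\dots\cup D_n$ with no $D_l$ piecewise strong f-generic, the complements would be thick by Lemma~\ref{lem:thick}(c) and have empty intersection; this is impossible. Finally, a family of definable sets with the finite intersection property extends to an ultrafilter, so some $q\in S$ contains every thick set. It is piecewise strong f-generic by Lemma~\ref{lem:thick}(d). Every such type is piecewise f-generic by Lemma~\ref{lem:strong}.
\end{proof}

\section{Minimal invariant sets and weakly generic types}\label{sec:weak}

Assume (SL), let $T$ be NTP$_2$, and let $\Gamma$ be the group of homeomorphisms of $S$ generated by $G$ and $\mathrm{Aut}(\mathfrak C/M_0)$. Part (2) of the theorem locates piecewise strong f-generic types inside every closed $\Gamma$-invariant set. We record two consequences and an example.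

\begin{corollary}\label{cor:min}
The set $\Omega$ of piecewise strong f-generic types over $M_0$ is nonempty, closed and $\Gamma$-invariant, and every minimal nonempty closed $\Gamma$-invariant subset of $S$ is contained in $\Omega$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:thick}, $\Omega=\bigcap\{[E]:E\text{ thick}\}$ is closed and invariant under $\mathrm{Aut}(\mathfrak C/M_0)$. It is $G$-invariant because $FD=(Fh^{-1})(hD)$, so that $D$ is piecewise strong f-generic if and only if $hD$ is. It is nonempty by Theorem~\ref{thm:main}. If $W$ is a minimal nonempty closed $\Gamma$-invariant set, then $W\cap\Omega$ is closed, $\Gamma$-invariant, and nonempty by Theorem~\ref{thm:main}(2). So $W\cap\Omega=W$.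
\end{proof}

A definable set $D\subseteq G$ is \emph{generic} if $HD=G$ for some finite $H\subseteq G$, and \emph{weakly generic} if $G\setminus FD$ is not generic for some finite $F\subseteq G$. A type is weakly generic if all its sets are. These notions involve only translations.

\begin{proposition}\label{prop:weak}
Let $T$ be NTP$_2$. Global weakly generic types exist, and every global weakly generic type is piecewise f-generic. Moreover, there is a global type that is simultaneously weakly generic, piecewise strong f-generic over $M_0$, and non-forking over $M_0$.
\end{proposition}

\begin{proof}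
\emph{Existence.} We show that the definable sets that are not weakly generic form a proper ideal $\mathcal J$. By definition $D\in\mathcal J$ if and only if $G\setminus FD$ is generic for all finite $F$. So $\emptyset\in\mathcal J$, $G\notin\mathcal J$ (take $F=\{1\}$), and $\mathcal J$ is closed under definable subsets. Let $D_1,D_2\in\mathcal J$ and let $F$ be finite. The set $P_1=G\setminus FD_1$ is generic, say $HP_1=G$. Let $P=P_1\setminus FD_2=G\setminus F(D_1\cup D_2)$. If $x\notin HFD_2$, write $x=hy$ with $h\in H$ and $y\in P_1$; then $y\notin FD_2$, so $y\in P$. Thus $HP\supseteq G\setminus HFD_2$, which is generic as $D_2\in\mathcal J$. So $HP$ is generic, hence $P$ is, and $D_1\cup D_2\in\mathcal J$. The weakly generic types form the closed set $\bigcap_{D\in\mathcal J}[G\setminus D]$, which is nonempty since $\mathcal J$ is a proper ideal.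

\emph{Weakly generic sets are piecewise f-generic.} Let $G\setminus FD$ be non-generic and let $M\supseteq M_0$ be a small model containing $F$ and the parameters of $D$. Suppose some $gFD$ forks over $M$. By Theorem~\ref{thm:ck}(b) it divides over $M$. Since $FD$ is definable over $M$, the conjugates of $gFD$ over $M$ have the form $g'FD$. So $\bigcap_{i<m}g_iFD=\emptyset$ for some $g_0,\dots,g_{m-1}$, that is, $\bigcup_{i<m}g_i(G\setminus FD)=G$, contradicting non-genericity. Hence $FD$ is f-generic.

\emph{The common type.} The ideal $\mathcal J$ is invariant under $\mathrm{Aut}(\mathfrak C/M_0)$, and under translation because $FD=(Fh^{-1})(hD)$. So the set of weakly generic types is nonempty, closed and $\Gamma$-invariant, and Theorem~\ref{thm:main}(2) applies to it.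
\end{proof}

The second step works because the base $M$ fixes $FD$, so that conjugation reduces to translation. Over $M_0$ the parameters of $D$ move too, and the argument breaks down. The conclusion can fail as well, already in an NIP theory.

\begin{example}\label{ex:affine}
Let $T=\mathrm{RCF}$, let $M_0=\mathbb R_{\mathrm{alg}}$ be the field of real algebraic numbers, and let $G$ be the group of maps $t\mapsto at+b$ with $a>0$ under composition. Let $c\in\mathfrak C$ with $c>M_0$, and let
\[
D=\{x\in G:\ c<x^{-1}(0)<c+1\}.
\]
Then $D$ is weakly generic, hence piecewise f-generic, but it is not piecewise strong f-generic over $M_0$.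
\end{example}

\begin{proof}
For $t\in\mathfrak C$ let $D_t=\{x\in G:c<x^{-1}(t)<c+1\}$. If $y=hx$, then $y^{-1}(h(0))=x^{-1}(0)$, so $hD=D_{h(0)}$.

\emph{$D$ is weakly generic.} Given $t_1,\dots,t_r$, choose $\varepsilon>0$ with $|\varepsilon t_j|<\frac12$ for all $j$, and let $x\in G$ be the inverse of $t\mapsto\varepsilon t+c+\frac12$. Then $x\in D_{t_j}$ for all $j$. So finitely many translates of $D$ always intersect, which means that $G\setminus D$ is not generic. The proof of Proposition~\ref{prop:weak}, with $F=\{1\}$, shows that $D$ is even f-generic.

\emph{Which $D_t$ divide.} Suppose $c>\mathrm{dcl}(M_0t)$. Choose $c_0=c$ and $c_{i+1}>\mathrm{dcl}(M_0tc_i)$. All $c_i$ lie above $\mathrm{dcl}(M_0t)$, so $c_i\equiv_{M_0t}c$. Since $c_{i+1}>c_i+1$, the sets $\{x\in G:c_i<x^{-1}(t)<c_i+1\}$ are pairwise disjoint conjugates of $D_t$ over $M_0$. So $D_t$ divides over $M_0$.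

\emph{A supply of such $t$.} We want to squeeze a given finite set of points into a region where $c>\mathrm{dcl}(M_0t)$ holds for all $t$. An infinitesimal neighborhood of a point $b\in M_0$ does not work, since $1/|t-b|$ may exceed $c$. Let $C_\pi$ be the cut of $\pi$ over $M_0$: the set of $t\in\mathfrak C$ with $r<t<r'$ for all $r,r'\in M_0$ such that $r<\pi<r'$ in $\mathbb R$. It is nonempty by saturation and, as $\pi$ is transcendental, disjoint from $M_0$. Let $t\in C_\pi$ and let $\phi$ be an $M_0$-definable function defined at $t$. By the monotonicity theorem for o-minimal theories, $t$ lies in an open interval with endpoints in $M_0\cup\{\pm\infty\}$ on which $\phi$ is defined and monotone. The real number $\pi$ lies strictly between the endpoints, so this interval contains rationals $r<\pi<r'$. Then $r<t<r'$, and $\phi(t)$ lies between $\phi(r)$ and $\phi(r')$, which are in $M_0$. Hence $c>\mathrm{dcl}(M_0t)$. Also, $C_\pi$ is closed under adding an element $\delta$ with $|\delta|<\frac1m$ for all $m\ge1$: if $b\in C_\pi$ and $r<\pi$, pick a rational $r_1$ with $r<r_1<\pi$ and $m$ with $\frac1m<r_1-r$; then $b+\delta>r_1-\frac1m>r$, and the upper bound is symmetric.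

\emph{$D$ is not piecewise strong f-generic.} Let $F\subseteq G$ be finite. Choose $b\in C_\pi$ and $\varepsilon>0$ with $|\varepsilon f(0)|<\frac1m$ for all $m\ge1$ and $f\in F$, and let $g(t)=\varepsilon t+b$. For $f\in F$ we have $gfD=D_t$ with $t=b+\varepsilon f(0)\in C_\pi$, so $gfD$ divides over $M_0$. Hence $gFD$ forks over $M_0$, and $FD$ is not strong f-generic.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CK}
Chernikov and Kaplan, \emph{Forking and dividing in NTP$_2$ theories}, J. Symb. Logic 77 (2012).

\bibitem{Stonestrom}
Atticus Stonestrom, \emph{Some results on NIP groups and their Ellis groups}, arXiv:2607.26265 (2026).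

\end{thebibliography}
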